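# Extremal particles of type $k$ in a cascading branching Brownian motion

Throughout, $C$ denotes a finite positive constant that may change from line to line, $x_+=\max(x,0)$, $\langle\varphi,\mu\rangle=\int\varphi\,d\mu$, and "for large $t$" is understood in asymptotic statements.

## 1. One-type branching Brownian motion and the line $\sqrt2\,t$

**Definition 1 (BBM).** A standard binary branching Brownian motion (BBM) starts at time $0$ with one particle at $0$. Each particle moves as a standard Brownian motion and splits at rate $1$ into two particles, which evolve independently by the same rules from their birth position. We write $\mathcal N_t$ for the set of particles alive at time $t$ and $X_u(t)$ for the position of $u\in\mathcal N_t$. For $q\le t$, $X_u(q)$ is the position at time $q$ of the ancestor of $u$. We put $M_t=\max_{u\in\mathcal N_t}X_u(t)$.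

*Example.* The mean $n(t)=\mathbf E|\mathcal N_t|$ satisfies $n'=n$, so $n(t)=e^t$. The expected number of particles above $\sqrt2t$ is $e^t\,\mathbf P(B_t\ge\sqrt2t)\sim e^t\cdot\frac{e^{-t}}{2\sqrt{\pi t}}$. The exponentials cancel, so $\sqrt2\,t$ is the line against which extremal particles should be measured.

**Definition 2 (distance, $W$, $Z$).** The distance of a particle is $y_u(q)=\sqrt2q-X_u(q)$, which is positive below the line. Put
$$W_q=\sum_{u\in\mathcal N_q}e^{-\sqrt2y_u(q)},\qquad Z_q=\sum_{u\in\mathcal N_q}y_u(q)e^{-\sqrt2y_u(q)} .$$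
Since $e^{-\sqrt2y_u(q)}=e^{\sqrt2X_u(q)-2q}$, $Z_q$ is the usual derivative martingale. It converges a.s. to a limit $Z_\infty\in(0,\infty)$.

*Example.* Before the first split there is one particle, at $B_q$, and $Z_q=(\sqrt2q-B_q)e^{\sqrt2B_q-2q}$. This is negative when $B_q>\sqrt2q$: the signed martingale $Z$ has a positive limit.

We use the following theorem of Lalley and Sellke (combined with Bramson). With $m^{(1)}_t=\sqrt2t-\frac3{2\sqrt2}\log t$ there is a constant $C^*>0$ such that for all $x\in\mathbb R$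
$$\lim_{t\to\infty}\mathbf P(M_t\le m^{(1)}_t+x)=\mathbf E\big[\exp(-C^*Z_\infty e^{-\sqrt2x})\big].\tag{1}$$

## 2. Point measures, decorations, Laplace functionals

**Definition 3 (vague convergence).** Locally finite measures $\mu_n$ on $\mathbb R^d$ converge vaguely to $\mu$ if $\langle\varphi,\mu_n\rangle\to\langle\varphi,\mu\rangle$ for all $\varphi\in C_c^+$, the nonnegative continuous functions with compact support. Random measures converge in law for the vague topology if and only if their Laplace functionals $\mathbf E[e^{-\langle\varphi,\mu_n\rangle}]$ converge to that of the limit for every $\varphi\in C_c^+$ (Kallenberg, *Random Measures, Theory and Applications*, Thm 4.11).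

*Example.* $\delta_n\to0$ vaguely on $\mathbb R$: an atom escaping to $+\infty$ is not seen, so vague convergence alone does not control the maximum. We therefore work with a larger class of test functions.

**Definition 4 (the class $\mathscr C$).** $\mathscr C$ is the set of bounded continuous $\varphi:\mathbb R\to[0,\infty)$ that vanish on some $(-\infty,-A]$. We may and do take $A\ge1$.

*Example.* $\varphi(x)=\min(1,x_+)$ is in $\mathscr C$ but not in $C_c^+$.

**Definition 5 (decoration).** By Arguin, Bovier and Kistler, conditionally on $\{M_t\ge\sqrt2t\}$ the point measure $\sum_{u\in\mathcal N_t}\delta_{X_u(t)-M_t}$ converges in law to a point measure $\mathcal D$ whose rightmost atom is at $0$. This $\mathcal D$ is the decoration.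

**Definition 6 (decorated PPP).** For $c>0$, a decorated Poisson point process (decorated PPP) with intensity $c\sqrt2Z_\infty e^{-\sqrt2x}dx$ is $\sum_j\sum_{d\in\mathcal D_j}\delta_{\xi_j+d}$. Here, given $Z_\infty$, $(\xi_j)$ is a Poisson point process with that intensity, and $(\mathcal D_j)$ are i.i.d. copies of $\mathcal D$ independent of $(\xi_j)$ and $Z_\infty$. For $c=0$ it is the null measure.

*Example.* If the decoration were the fixed measure $\delta_0+\delta_{-1}$, we would see pairs $\{\xi_j,\xi_j-1\}$. For the true $\mathcal D$, the rightmost atom of the decorated process is $\max_j\xi_j$, since all atoms of $\mathcal D$ are $\le0$ and one of them is $0$. Hence, given $Z_\infty$, it is $\le x$ with probability $\exp(-\int_x^\infty c\sqrt2Z_\infty e^{-\sqrt2y}dy)=\exp(-cZ_\infty e^{-\sqrt2x})$. With $c=C^*$ this is (1).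

By Aïdékon–Berestycki–Brunet–Shi and Arguin–Bovier–Kistler, $\mathcal E_t=\sum_{u\in\mathcal N_t}\delta_{X_u(t)-m_t^{(1)}}$ converges in law, vaguely, to
$$\mathcal E_\infty=\sum_j\sum_{d\in\mathcal D_j}\delta_{\xi_j+d+\frac1{\sqrt2}\log Z_\infty},$$
where $(\xi_j)$ is a Poisson point process with intensity $C^*\sqrt2e^{-\sqrt2x}dx$, $(\mathcal D_j)$ are i.i.d. copies of $\mathcal D$, and $(\xi_j)$, $(\mathcal D_j)$, $Z_\infty$ are independent.

For $\varphi\in\mathscr C$ define
$$C(\varphi)=C^*\sqrt2\int_{\mathbb R}e^{-\sqrt2x}\,\mathbf E\Big[1-e^{-\sum_{d\in\mathcal D}\varphi(x+d)}\Big]dx\ \le\ C^*e^{\sqrt2A}.\tag{2}$$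
The bound holds because $\varphi(x+d)>0$ with $d\le0$ forces $x>-A$. Let $\mathcal P$ be a decorated PPP with intensity $C^*\beta\sqrt2Z_\infty e^{-\sqrt2x}dx$, $\beta>0$. The Laplace functional of a marked Poisson process gives, after conditioning on $Z_\infty$,
$$\mathbf E[e^{-\langle\varphi,\mathcal P\rangle}]=\mathbf E[e^{-\beta C(\varphi)Z_\infty}].\tag{3}$$
Translating a Poisson process of intensity $C^*\sqrt2e^{-\sqrt2x}dx$ by $a$ multiplies its intensity by $e^{\sqrt2a}$. With $a=\frac1{\sqrt2}\log(\beta Z_\infty)$ we see that $\mathcal P$ has the law of $\mathcal E_\infty$ translated by $\frac1{\sqrt2}\log\beta$. In particular $\mathcal P$ is locally finite.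

**Lemma 1.** For every $\varphi\in\mathscr C$,
$$\mathbf E[e^{-\langle\varphi,\mathcal E_t\rangle}]\to\mathbf E[e^{-C(\varphi)Z_\infty}].\tag{4}$$

*Proof.* For $\varphi\in C_c^+$ this is the quoted convergence and (3) with $\beta=1$. In general let $\varphi_n=\varphi\chi_n$, $\chi_n(x)=\min(1,(n+1-x)_+)$. Then $\varphi_n\in C_c^+$, $\varphi_n$ is nondecreasing in $n$, and $\varphi_n=\varphi$ on $(-\infty,n]$. Hence
$$\big|\mathbf E[e^{-\langle\varphi,\mathcal E_t\rangle}]-\mathbf E[e^{-\langle\varphi_n,\mathcal E_t\rangle}]\big|\le\mathbf P(M_t>m^{(1)}_t+n).$$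
By (1) the right side converges as $t\to\infty$ to $1-\mathbf E[e^{-C^*Z_\infty e^{-\sqrt2n}}]$, which tends to $0$ as $n\to\infty$. By monotone convergence $C(\varphi_n)\uparrow C(\varphi)$. Let $t\to\infty$, then $n\to\infty$. $\square$

## 3. The cascade and the conjectured limit for type $k$

**Definition 7 (cascading BBM).** Each particle has a type $i\ge1$. At time $0$ there is one particle of type $1$ at the origin. Particles of type $i$ move as independent standard Brownian motions and branch at rate $1$ into two children of type $i$. Additionally, at rate $\alpha>0$, they give birth to one particle of type $i$ and one of type $i+1$. Newborn particles evolve independently by the same rules from their birth position. $\mathcal N^{(i)}_t$ is the set of type-$i$ particles at time $t$.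

In a switching event $i\to i+1$ we identify the type-$i$ child with its parent: the event leaves the type-$i$ particle in place and adds a type-$(i+1)$ particle at its position. So the type-$1$ particles form a standard BBM. Given this BBM, the births of type-$2$ particles form a Poisson process of intensity $\alpha\,dq$ along its branches, and each newborn starts an independent cascade. We write $\mathcal N_t=\mathcal N_t^{(1)}$, $\mathcal F_q$ for the $\sigma$-field of the type-1 BBM up to time $q$, $\mathcal F^{(1)}$ for the whole type-1 $\sigma$-field, and $W,Z,Z_\infty$ for the quantities of Definition 2 built from type $1$.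

*Example.* The means $n_k(t)=\mathbf E|\mathcal N^{(k)}_t|$ satisfy $n_1'=n_1$ and $n_k'=n_k+\alpha n_{k-1}$, so $n_k(t)=\frac{(\alpha t)^{k-1}}{(k-1)!}e^t$. The factor $\frac{t^{k-1}}{(k-1)!}$ is the volume of the set of ordered switching times $0<q_1<\dots<q_{k-1}<t$.

**Notation.** For $k\ge1$ put
$$m^{(k)}_t=\sqrt2t-\tfrac3{2\sqrt2}\log t+\tfrac{k-1}{\sqrt2}\log t=\sqrt2t+\ell_k\log t,\qquad\ell_k=\tfrac{2k-5}{2\sqrt2},\qquad h=h_t=\tfrac1{\sqrt2}\log t.$$
Then $t^{-\sqrt2\ell_k}=t^{5/2-k}$, $e^{\sqrt2h}=t$ and $m_t^{(k+1)}=m_t^{(k)}+h$. Put $\hat{\mathcal E}^{(k)}_t=\sum_{u\in\mathcal N_t^{(k)}}\delta_{X_u(t)-m_t^{(k)}}$.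

*Example.* A particle at $m_t^{(k)}$ has distance $-\ell_k\log t$ at time $t$. This is $\frac3{2\sqrt2}\log t$ for $k=1$, $\frac1{2\sqrt2}\log t$ for $k=2$ and $-\frac1{2\sqrt2}\log t$ for $k=3$: from type $3$ on, we look beyond the line.

The question, from Mohamed Ali Belloum, "The extremal process of a cascading family of branching Brownian motion", arXiv:2202.01584 (2022), is the following. Fix $k\ge2$. Is it true that $\hat{\mathcal E}_t^{(k)}$ converges in law, for the vague topology, to a decorated PPP with intensity $C^*\frac{\alpha^{k-1}}{(k-1)!}\sqrt2Z_\infty e^{-\sqrt2x}dx$? For $k=1$ the formula reads $C^*\sqrt2Z_\infty e^{-\sqrt2x}dx$, the quoted one-type theorem. For $k=2$ it agrees with the known two-type result, where $m_t=\sqrt2t-\frac1{2\sqrt2}\log t$ and the intensity is $C^*\alpha\sqrt2Z_\infty e^{-\sqrt2x}dx$; that result is not used below. The answer is yes for every $k\geq 2$.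

**Theorem 1.** For all $k\ge2$ and $\varphi\in\mathscr C$,
$$\mathbf E\big[e^{-\langle\varphi,\hat{\mathcal E}^{(k)}_t\rangle}\,\big|\,\mathcal F^{(1)}\big]\to\exp\Big(-\tfrac{\alpha^{k-1}}{(k-1)!}C(\varphi)Z_\infty\Big)\quad\text{in probability.}$$
Consequently $\hat{\mathcal E}^{(k)}_t$ converges in law, for the vague topology, to the decorated PPP with intensity $C^*\frac{\alpha^{k-1}}{(k-1)!}\sqrt2Z_\infty e^{-\sqrt2x}dx$.

Sections 9 and 10 contain stronger statements (Theorem 2 and Corollary 3). For their sake, Sections 4 and 6 allow type $i$ to produce type $i+1$ at a deterministic measurable rate $a_i(q)\in[0,\bar\alpha]$ at time $q$, with $\bar\alpha>0$. In Theorem 1, $a_i\equiv\alpha$.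

## 4. Expected counts, which overshoot by a factor $t$

**Lemma 2 (many-to-one).** Start a cascade with one type-1 particle at distance $y$, and let $Y$ be a standard Brownian motion, started from $y$ under $\mathbf P_y$. For measurable $G\ge0$ of the ancestral path on $[0,r]$,
$$\mathbf E_y\Big[\sum_{u\text{ of type }i\text{ at }r}G(y_u(\cdot))\Big]=\Lambda_i(r)\,e^{-\sqrt2y}\,\mathbf E_y\big[e^{\sqrt2Y_r}G(Y)\big],\tag{5}$$
$$\Lambda_i(r)=\int_{0<q_1<\dots<q_{i-1}<r}\prod_{j<i}a_j(q_j)\,dq\ \le\ \frac{(\bar\alpha r)^{i-1}}{(i-1)!},\qquad\Lambda_1=1.$$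

*Proof.* Let $B$ be the path $y+\sqrt2q-{}$(standard Brownian motion). For $i=1$ the left side is $e^r\mathbf E_y[G(B)]$, as each of the on average $e^r$ particles has a Brownian ancestral path. Type-$i$ particles are born at rate $a_{i-1}(q)$ along type-$(i-1)$ particles. A newborn at time $q$ has on average $e^{r-q}$ type-$i$ descendants within type $i$ at time $r$, each continuing the ancestral path as the same drifted Brownian motion. By the Markov property and induction, the left side is
$$\int_0^ra_{i-1}(q)\Lambda_{i-1}(q)e^qe^{r-q}\,\mathbf E_y[G(B)]\,dq=\Lambda_i(r)e^r\mathbf E_y[G(B)].$$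
By Girsanov's theorem the law of $B$ on $[0,r]$ has density $e^{\sqrt2(Y_r-y)-r}$ with respect to that of $Y$. $\square$

*First attempt: the first moment.* Count type-$k$ particles above $m_t^{(k)}+x$, that is, at distance at most $-a$ with $a=\ell_k\log t+x$. By (5) with rates $\alpha$ the mean is
$$\frac{(\alpha t)^{k-1}}{(k-1)!}\int_{-\infty}^{-a}\frac{e^{\sqrt2z-z^2/2t}}{\sqrt{2\pi t}}dz=\frac{(\alpha t)^{k-1}}{(k-1)!}\,\frac{e^{-\sqrt2a}}{\sqrt{2\pi t}}\int_0^\infty e^{-\sqrt2w-(a+w)^2/2t}dw .$$
The last integral tends to $\frac1{\sqrt2}$ by dominated convergence, and $e^{-\sqrt2a}=t^{5/2-k}e^{-\sqrt2x}$. So the mean is asymptotic to $\frac{\alpha^{k-1}}{(k-1)!}\cdot\frac{t}{2\sqrt\pi}e^{-\sqrt2x}$. The constant $\frac{\alpha^{k-1}}{(k-1)!}$ and the decay $e^{-\sqrt2x}$ are as conjectured, but there is an extra factor $t$, and $Z_\infty$ is absent. For $k=1$ this overshoot is visible from (1).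

*The usual repair and where it stops.* One restricts to particles whose ancestral path stays above $-A$; on an event of probability at least $1-e^{-\sqrt2A}$ no type-1 particle is excluded, see (8). We need Brownian motion killed at $0$. Its density is, for $y,z>0$,
$$p_\tau(y,z)=\frac{e^{-(y-z)^2/2\tau}-e^{-(y+z)^2/2\tau}}{\sqrt{2\pi\tau}}=\sqrt{\tfrac2{\pi\tau}}\,e^{-(y^2+z^2)/2\tau}\sinh(yz/\tau),$$
and it satisfies
$$p_\tau(y,z)\le\sqrt{\tfrac2\pi}\frac{yz}{\tau^{3/2}},\quad p_\tau\le(2\pi\tau)^{-1/2},\quad\int_0^\infty zp_\tau(y,z)dz=y,\quad\int_0^\infty p_\tau(y,z)d\tau=2\min(y,z),\tag{6}$$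
$$p_\tau(y,z)\le\sqrt{\tfrac2\pi}\,yz\,\tau^{-3/2}\exp\Big(-\frac{z^2}{2\tau}\Big(1-\frac{y^2}{3\tau}\Big)\Big).\tag{7}$$
Proof of these: with $x=yz/\tau\le\frac{y^2+z^2}{2\tau}$ we have $e^{-x}\sinh x=\frac{1-e^{-2x}}2\le x$, which is the first bound; the second is clear. The function $z\mapsto z\,(e^{-(y-z)^2/2\tau}-e^{-(y+z)^2/2\tau})$ is even, so the third integral is $\frac12(y-(-y))=y$. For the fourth, $\frac{e^{-a^2/2\tau}-e^{-b^2/2\tau}}{\sqrt{2\pi\tau}}=\int_a^b\frac{c}{\sqrt{2\pi}\tau^{3/2}}e^{-c^2/2\tau}dc$, and for $c>0$ the integrand is the density in $\tau$ of the hitting time of level $c$, so integrating in $\tau$ gives $b-a$, with $a=|y-z|$, $b=y+z$. Finally $\sinh x\le xe^{x^2/6}$, because $(2n+1)!\ge6^nn!$, and this gives (7).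

For $k=1$ put $b_t=\frac3{2\sqrt2}\log t$. The mean number of particles with final distance at most $b_t$ and path above $-A$ is, by (5) and (6),
$$\int_{-A}^{b_t}e^{\sqrt2z}p_t(A,z+A)dz\le\sqrt{\tfrac2\pi}A(b_t+A)t^{-3/2}\frac{e^{\sqrt2b_t}}{\sqrt2}=\frac{A(b_t+A)}{\sqrt\pi},$$
so the overshoot drops from $t$ to at most $\log t$. For $k\ge3$ the same restriction is useless: the particles we look for have final distance $-\ell_k\log t+O(1)\to-\infty$, so none has a path above $-A$ for large $t$. Lowering the barrier to a multiple of $-\log$ gives upper bounds correct up to powers of $\log$ (Lemma 3), but not a limit. Such bounds will serve only as a priori estimates.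

## 5. Peeling off the first switch

**Definition 8 (hitting function).** For $\varphi\in\mathscr C$, $k\ge1$, $0\le s<t$, consider a cascade started at time $s$ by one type-1 particle at distance $y$, i.e. at position $\sqrt2s-y$. Put
$$F^{(k)}_{t,s}(y)=1-\mathbf E\Big[\exp\Big(-\sum_{u\text{ of type }k\text{ at time }t}\varphi\big(X_u(t)-m_t^{(k)}\big)\Big)\Big]\in[0,1].$$

*Example.* If $\varphi$ vanishes on $(-\infty,0]$, then $F^{(k)}_{t,s}(y)$ is at most the probability that some type-$k$ particle of this cascade is above $m_t^{(k)}$ at time $t$, because $1-e^{-\sum\varphi}\le1\{\text{some atom}>0\}$.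

It is tempting to go from type $k$ to $k+1$ through the last switch. Given the types $\le k$, the births $k\to k+1$ are Poisson, and since $m^{(k+1)}_t=m^{(1)}_t+kh$, the conditional Laplace functional of $\hat{\mathcal E}^{(k+1)}_t$ is $\exp(-\alpha\int_0^t\sum_{u\in\mathcal N^{(k)}_q}F^{(1)}_{t,q}(y_u(q)+kh)dq)$. To evaluate it one would feed in the convergence of $\hat{\mathcal E}^{(k)}_q$, which concerns particles with distance $-\ell_k\log q+O(1)$. For $q\in[\varepsilon t,(1-\varepsilon)t]$, Lemma 4 (proved without this remark) bounds the contribution of one such particle by $C(\log t)^{p+2}t^{-k}q^{k-5/2}\le C(\log t)^{p+2}t^{-5/2}$. A bounded number of them during a time of order $t$ contributes $O((\log t)^{p+2}t^{-3/2})$, while the exponent should be of order one. So the exponent would have to come from type-$k$ particles outside every such window, about which the induction hypothesis says nothing.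

Now condition on type $1$ and peel off the first switch instead. After it, the rest is a cascade with one type fewer, and its hitting function at a birth at (time $q$, distance $y$) is $F^{(k)}_{t,q}(y+h)$. The exponent becomes $\alpha\int_0^t\sum_{u\in\mathcal N_q}F^{(k)}_{t,q}(y_u(q)+h)\,dq$, a sum over a *one-type* BBM. Two observations make it computable.

First, a law of large numbers. If $e^{\sqrt2z}f(z)$ grows at most linearly up to small powers of $t$, then $\sum_{u\in\mathcal N_q}f(y_u(q))$ is close to $c[f]\,Z_\infty$ with a deterministic scalar $c[f]$, an integral dominated by $z$ of order $\sqrt q$. On this scale the shift by $h=O(\log t)$ is invisible apart from the factor $e^{-\sqrt2h}=1/t$. So the exponent is close to $\frac\alpha t\int_0^tc[F^{(k)}_{t,q}]\,dq\;Z_\infty$: the shift $h$ exactly compensates the length $t$ of the time interval.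

Second, we never compute $F^{(k)}$. Only the scalar $c[F^{(k)}_{t,q}]$ matters, and it can be read off from a Laplace transform known in another way. For $k=1$, the branching property at time $q$ gives $\mathbf E[e^{-\langle\varphi,\mathcal E_t\rangle}]=\mathbf E[\prod_{u\in\mathcal N_q}(1-F^{(1)}_{t,q}(y_u(q)))]\approx\mathbf E[e^{-c[F^{(1)}]Z_\infty}]$, and (4) forces $c[F^{(1)}]\approx C(\varphi)$.

By hand, this predicts for type $2$ the exponent $\alpha C(\varphi)Z_\infty$. If only switches after time $s=\lambda t$ count, it is $\alpha(1-\lambda)C(\varphi)Z_\infty$, so $c[F^{(2)}_{t,s}]\approx\alpha(1-\lambda)C(\varphi)$. For type $3$ the exponent is then $\alpha\int_0^1\alpha(1-\lambda)d\lambda\,C(\varphi)Z_\infty=\frac{\alpha^2}2C(\varphi)Z_\infty$. The proof below makes these two observations precise and runs the induction.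

## 6. A priori bounds for hitting functions

**Lemma 3.** Start a cascade with one type-1 particle at distance $y\in\mathbb R$, run it for duration $r$, and let $Q_i(r,y)$ be the probability that some type-$i$ particle then has distance $\le0$. There is $C=C(i,\bar\alpha)$ such that

(i) $Q_i(r,y)\le Cr^{i-1}e^{-\sqrt2y-y_+^2/2r}$ for all $r>0$;

(ii) $Q_i(r,y)\le Cr^{i-5/2}(\log r)^2(1+y_+)e^{-\sqrt2y}$ for all $r\ge2$.

*Proof.* **Step 1: the first moment gives (i).** By (5) with $G=1\{Y_r\le0\}$, $Q_i(r,y)\le\Lambda_i(r)e^{-\sqrt2y}\mathbf P_y(Y_r\le0)$, and $\mathbf P_y(Y_r\le0)\le e^{-y_+^2/2r}$.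

**Step 2: the trivial range of (ii).** Let $b=\frac3{2\sqrt2}\log r$. If $y\le-b$, then $e^{-\sqrt2y}\ge r^{3/2}$, so the right side of (ii) is at least $Cr^{i-1}(\log2)^2\ge1$ for $C$ large. From now on $y>-b$.

**Step 3: no particle of type $\le i$ gets below $-b$, up to the allowed probability.** For $j\le i$ let $W^{(j)}_q=\sum_{u\text{ of type }j\text{ at }q}e^{-\sqrt2y_u(q)}$. Given the past of the whole process, the type-$j$ progeny, within type $j$, of the type-$j$ particles present contributes exactly the current value in conditional mean at later times, by (5) for one type with $G=e^{-\sqrt2Y_r}$. Newborns from type $j-1$ only add nonnegative mass. So $W^{(j)}$ is a càdlàg submartingale, and by (5) $\mathbf EW^{(j)}_r=\Lambda_j(r)e^{-\sqrt2y}\le Cr^{i-1}e^{-\sqrt2y}$. A particle of type $j$ at distance $\le-b$ forces $W^{(j)}\ge e^{\sqrt2b}=r^{3/2}$. By Doob's inequality, the probability that some particle of type $\le i$ reaches distance $\le-b$ before time $r$ is at most $Cr^{i-1}r^{-3/2}e^{-\sqrt2y}=Cr^{i-5/2}e^{-\sqrt2y}$.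

**Step 4: count the particles whose path stays above $-b$.** All ancestors of a type-$i$ particle have type $\le i$. By (5) and (6), the expected number of type-$i$ particles with final distance $\le0$ and ancestral path above $-b$ is at most
$$Cr^{i-1}e^{-\sqrt2y}\int_{-b}^0e^{\sqrt2z}p_r(y+b,z+b)dz\le Cr^{i-5/2}e^{-\sqrt2y}(y+b)b\le Cr^{i-5/2}(\log r)^2(1+y_+)e^{-\sqrt2y}.$$
Steps 3 and 4 together give (ii). $\square$

**Definition 9 (admissible family).** A family $f_{t,s}:\mathbb R\to[0,\infty)$, $t\ge3$, $0\le s<t$, with $(s,y)\mapsto f_{t,s}(y)$ measurable, is admissible if for some constants $K,\kappa,p\ge0$, with $r=t-s$: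

* (A1) if $r\ge2$: $f_{t,s}(y)\le K(\log t)^p(t/r)^{3/2}(1+y_+)e^{-\sqrt2y}$ for all $y$;
* (A2) $f_{t,s}(y)\le Kt^{3/2}e^{-\sqrt2y}$ for all $y$, and $f_{t,s}(y)\le Kt^{3/2}e^{-\sqrt2y-y^2/8r}$ if $y\ge\kappa\log t$.

*Example.* $f_{t,s}(y)=y_+e^{-\sqrt2y-y^2/4r}$ is admissible with $K=2$, $\kappa=p=0$. Indeed (A1) is clear from $t/r\ge1$, and (A2) follows from $ye^{-y^2/4r}\le\sqrt{2r}\,e^{-1/2}\le t^{3/2}$ and $ye^{-y^2/8r}\le2\sqrt r\,e^{-1/2}\le2t^{3/2}$. By contrast $y_+e^{-\sqrt2y}$ satisfies (A1) but not (A2).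

A finite sum of admissible families is admissible, and so is any measurable family dominated by an admissible one. Moreover, if $F$ is admissible, so is
$$\tilde F_{t,s}(y):=t\,F_{t,s}(y+h).$$
Indeed $te^{-\sqrt2(y+h)}=e^{-\sqrt2y}$ and $1+(y+h)_+\le C\log t\,(1+y_+)$, and for $y\ge\kappa\log t$ also $y+h\ge\kappa\log t$ and $(y+h)^2\ge y^2$. So the bounds survive with $p+1$ in place of $p$ and a larger $K$.

**Lemma 4.** The family $(F^{(k)}_{t,s})$ is admissible, with constants depending only on $k,\bar\alpha$ and $A$, where $\varphi=0$ on $(-\infty,-A]$. The rates $a_i$ may also depend on $t$, as long as they are bounded by $\bar\alpha$.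

*Proof.* **Step 1: measurability.** Run a cascade with constant rates $\bar\alpha$ started from $0$ at local time $0$, give each switch an independent uniform mark $U$, and label the particles by a countable set. Started at time $s$, keep a switch at local time $q$ if and only if $\bar\alpha U\le a_i(s+q)$, and drop all progeny of dropped switches. The result is the cascade with rates $a_i$. For each label, the indicator of being alive, of type $k$ and kept at time $t$, and the value $\varphi(\sqrt2s-y+\text{local position}-m_t^{(k)})$, are jointly measurable in $(s,y)$ and the randomness, since particle paths are càdlàg in local time. Hence so is the exponential in Definition 8, and Fubini's theorem gives measurability of $F^{(k)}_{t,s}(y)$ in $(s,y)$.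

**Step 2: reduction to Lemma 3.** A particle contributes only if $X_u(t)-m_t^{(k)}>-A$, i.e. if its distance at time $t$ is less than $A-\ell_k\log t$. Hence $F^{(k)}_{t,s}(y)\le Q_k(r,\,y-A+\ell_k\log t)$. Recall $e^{-\sqrt2\ell_k\log t}=t^{5/2-k}$.

**Step 3: (A1).** For $r\ge2$, Lemma 3(ii) gives $F^{(k)}_{t,s}(y)\le C(\log t)^3(t/r)^{5/2-k}(1+y_+)e^{-\sqrt2y}$, and $(t/r)^{5/2-k}\le(t/r)^{3/2}$ because $k\ge1$ and $t\ge r$.

**Step 4: (A2).** Lemma 3(i) gives the bound $Cr^{k-1}t^{5/2-k}\exp(-\sqrt2y-(y-A+\ell_k\log t)_+^2/2r)$, and $r^{k-1}t^{5/2-k}\le t^{3/2}$. If $y\ge\kappa\log t$ with $\kappa=2(A+|\ell_k|)$, then $y-A+\ell_k\log t\ge y/2$ (as $\log t\ge1$), which yields $e^{-y^2/8r}$. $\square$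

## 7. Averaging over the type-1 particles

**The martingale $W$.** By (5), $W$ is a nonnegative martingale with $W_0=1$. Since $y_u(q)\le-A$ forces $W_q\ge e^{\sqrt2A}$, for $A>0$
$$\mathbf P(\exists q,u:\ y_u(q)\le-A)\le\mathbf P\big(\sup_qW_q\ge e^{\sqrt2A}\big)\le e^{-\sqrt2A}.\tag{8}$$
For $A\ge1$, by (5) and the reflection principle,
$$\mathbf E\Big[\sum_{u\in\mathcal N_q}e^{-\sqrt2y_u(q)}1\{y_u>-A\text{ on }[0,q]\}\Big]=\mathbf P_0\big(\min_{[0,q]}Y>-A\big)\le CAq^{-1/2}.$$
So $\mathbf P(W_q>q^{-1/4})\le e^{-\sqrt2A}+CAq^{-1/4}$, which tends to $0$ as $q\to\infty$ and then $A\to\infty$. In particular $W_q\to0$ in probability, hence a.s., because a nonnegative martingale converges a.s.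

**Scales and good events.** Put $L=L_t=t^{0.2}$, $J_t=[t^{0.99},\,t-t^{0.99}]$, and
$$\Omega_t=\{W_L\le L^{-1/4}\}\cap\{y_v(L)\le4L\ \forall v\in\mathcal N_L\}\in\mathcal F_L,\qquad G_t=\{y_u(q)>0\ \ \forall q\ge L,\,u\in\mathcal N_q\}.$$
Then $\mathbf P(\Omega_t)\to1$: the first event was just treated, and $y_v(L)>4L$ forces $X_v(L)\le-2L$, while $\mathbf E\#\{v:X_v(L)\le-2L\}\le e^Le^{-2L}$. Also $\mathbf P(G_t)\to1$, because $e^{-\sqrt2y_u(q)}\le W_q$ and $\sup_{q\ge L}W_q\to0$ a.s. On $\Omega_t$ we have $W_L<1$, so all $y_v(L)>0$ and $Z_L\ge0$. Finally $Z_L\to Z_\infty$ a.s. We write $Z_L^+=\max(Z_L,0)$.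

**The averaging functional.** For admissible $f$ put
$$c[f]_t(s)=\sqrt{\tfrac2\pi}\,s^{-3/2}\int_0^\infty e^{\sqrt2z}f_{t,s}(z)\,z\,e^{-z^2/2s}dz .$$

*Example.* For $f_{t,s}(y)=y_+e^{-\sqrt2y-y^2/4r}$ and $\lambda=s/t$, put $\frac1\sigma=\frac1s+\frac1{2r}$. Then $\int_0^\infty z^2e^{-z^2/2\sigma}dz=\sqrt{\pi/2}\,\sigma^{3/2}$ gives $c[f]_t(s)=(\sigma/s)^{3/2}=\big(\frac{2(1-\lambda)}{2-\lambda}\big)^{3/2}$. For the (non-admissible) choice $y_+e^{-\sqrt2y}$ the formula gives $1$. This fits: on $G_t$ the corresponding sum over $\mathcal N_s$ is $Z_s$ itself, close to $Z_L$.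

For $s\in J_t$ we have $(t/r)^{3/2}\le t^{0.015}$, so (A1) gives
$$e^{\sqrt2z}f_{t,s}(z)\le D_t(1+z)\ (z\ge0),\qquad D_t:=Kt^{0.015}(\log t)^p,\qquad\text{hence } c[f]_t(s)\le CD_t.\tag{9}$$

**Lemma 5 (shift).** If $F$ is admissible, then $\sup_{s\in J_t}\big|c[\tilde F]_t(s)-c[F]_t(s)\big|\to0$.

*Proof.* Substituting $x=z+h$ and using $t=e^{\sqrt2h}$,
$$c[\tilde F]_t(s)=\sqrt{\tfrac2\pi}\,s^{-3/2}\int_h^\infty e^{\sqrt2x}F_{t,s}(x)\,(x-h)e^{-(x-h)^2/2s}dx .$$
We compare the kernels $(x-h)e^{-(x-h)^2/2s}1_{x>h}$ and $xe^{-x^2/2s}$. Since $|\frac d{dw}(we^{-w^2/2s})|=|1-\frac{w^2}s|e^{-w^2/2s}\le Ce^{-w^2/4s}$, they differ by at most $Ch\,e^{-(x-h)^2/4s}$ for $x\ge h$, and by at most $x\le h$ for $0\le x<h$. With (9) the difference of the two functionals is at most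
$$CD_ts^{-3/2}h\big[(1+h)\sqrt s+s+(1+h)^2\big]\le CD_t(1+h)^3s^{-1/2},$$
which tends to $0$ uniformly in $s\ge t^{0.99}$. $\square$

For $s\in J_t$ let $S_{t,s}=\sum_{u\in\mathcal N_s}f_{t,s}(y_u(s))1\{y_u(q)>0\ \forall q\in[L,s]\}$. On $G_t$ the indicator is always $1$.

**Lemma 6 (law of large numbers).** Let $f$ be admissible. There is a deterministic $\delta_t\to0$ such that for large $t$ and all $s\in J_t$, on $\Omega_t$,
$$\mathbf E\big[|S_{t,s}-c[f]_t(s)Z_L|\,\big|\mathcal F_L\big]\le\delta_t(1+Z_L),\qquad \mathbf E\Big[\sum_{u\in\mathcal N_s}f_{t,s}(y_u(s))^2\,1\{y_u>0\text{ on }[L,s]\}\,\Big|\mathcal F_L\Big]\le\delta_t .$$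

*Proof.* Let $\tau=s-L$ and $f=f_{t,s}$.

**Step 1: reduce the conditional mean to an integral against $p_\tau$.** On $\Omega_t$, by the branching property and (5) for type $1$, $\mathbf E[S_{t,s}|\mathcal F_L]=\sum_{v\in\mathcal N_L}e^{-\sqrt2y_v}I(y_v)$ with $y_v=y_v(L)\in(0,4L]$ and $I(y)=\int_0^\infty e^{\sqrt2z}f(z)p_\tau(y,z)dz$. Since $\sum_vy_ve^{-\sqrt2y_v}=Z_L$, we want $I(y)\approx y\,c[f]_t(s)$ for $0<y\le4L$.

**Step 2: the range $0<z\le\sqrt s\log t$, where $p_\tau$ has a product form.** Here $y^2/\tau=O(t^{-0.59})$, $z^2(\frac1{2\tau}-\frac1{2s})=\frac{z^2L}{2\tau s}\le\frac{L\log^2t}{2\tau}=O(t^{-0.79}\log^2t)$, $(yz/\tau)^2=O(t^{-0.59}\log^2t)$ and $(s/\tau)^{3/2}=1+O(t^{-0.79})$. As $\sinh x=x(1+O(x^2))$ for bounded $x$,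
$$p_\tau(y,z)=\sqrt{\tfrac2\pi}\;yz\,s^{-3/2}e^{-z^2/2s}\,(1+O(t^{-0.1}))$$
uniformly. By (9) the error in $I(y)$ is at most $CyD_tt^{-0.1}\int_0^\infty(1+z)zs^{-3/2}e^{-z^2/2s}dz\le CyD_tt^{-0.1}$.

**Step 3: the range $z>\sqrt s\log t$ is negligible.** For large $t$, $\frac{y^2}{3\tau}\le\frac12$, so (7) and $\tau\le s\le C\tau$ give $p_\tau(y,z)\le Cyzs^{-3/2}e^{-z^2/4s}$. With (9) and $z=\sqrt s\,w$, the parts of $I(y)$ and of $y\,c[f]_t(s)$ from this range are each at most
$$CyD_ts^{-3/2}\int_{\sqrt s\log t}^\infty(1+z)z\,e^{-z^2/4s}dz\le CyD_t\int_{\log t}^\infty(1+w)w\,e^{-w^2/4}dw\le CyD_te^{-(\log t)^2/8}.$$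
Therefore $|I(y)-y\,c[f]_t(s)|\le y\,\delta'_t$ with $\delta'_t=CD_t(t^{-0.1}+e^{-(\log t)^2/8})\to0$, and $|\mathbf E[S_{t,s}|\mathcal F_L]-c[f]_t(s)Z_L|\le\delta'_tZ_L$ on $\Omega_t$.

**Step 4: set up the variance by many-to-two.** Given $\mathcal F_L$, $S_{t,s}$ is a sum of independent contributions of the $v\in\mathcal N_L$. So on $\Omega_t$, $\mathrm{Var}(S_{t,s}|\mathcal F_L)\le\sum_v\mathbf E_{y_v}[S^2]$, where $S$ is the sum of $f$ over the time-$\tau$ particles of a BBM killed at distance $0$. Expand $S^2$ over ordered pairs. A pair of equal particles gives $\sum f^2$. A pair of distinct particles has a last common ancestor, which splits at some time $q$ (rate $1$ along each branch), and the two lines are then independent; the two orders give a factor $2$. Thus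
$$\mathbf E_y[S^2]=\mathbf E_y\Big[\sum f^2\Big]+2\int_0^\tau\mathbf E_y\Big[\sum_{w\in\mathcal N_q\text{ alive}}g_{\tau-q}(y_w)^2\Big]dq,\qquad g_\sigma(y)=e^{-\sqrt2y}\int_0^\infty e^{\sqrt2z}f(z)p_\sigma(y,z)dz .$$

**Step 5: bound both terms.** By (9), $\int_0^\infty p_\sigma(y,z)dz\le1$ and (6), $g_\sigma(y)\le D_te^{-\sqrt2y}(1+y)$. By (5) and (6) the second term is at most
$$2D_t^2e^{-\sqrt2y}\int_0^\infty e^{-\sqrt2z}(1+z)^2\Big(\int_0^\infty p_q(y,z)dq\Big)dz\le4D_t^2e^{-\sqrt2y}\int_0^\infty z(1+z)^2e^{-\sqrt2z}dz=CD_t^2e^{-\sqrt2y}.$$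
The first term is at most $D_t^2e^{-\sqrt2y}\int_0^\infty e^{-\sqrt2z}(1+z)^2p_\tau(y,z)dz\le CD_t^2e^{-\sqrt2y}\tau^{-1/2}$.

**Step 6: sum over $v$ and conclude.** On $\Omega_t$ the variance is at most $CD_t^2W_L\le Ct^{0.03}(\log t)^{2p}t^{-0.05}\to0$; this is where $W_L\le L^{-1/4}=t^{-0.05}$ is used. Summing the bound on the first term, the second quantity of the lemma is at most $CD_t^2W_L\tau^{-1/2}\to0$. By Cauchy–Schwarz, $\mathbf E[|S_{t,s}-\mathbf E[S_{t,s}|\mathcal F_L]|\,|\mathcal F_L]$ is at most the square root of the variance; combine with Step 3. All bounds are uniform in $s\in J_t$. $\square$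

**Lemma 7 (products).** Let $F$ be admissible with $0\le F\le1$ and $s_t\in J_t$. Then
$$\prod_{u\in\mathcal N_{s_t}}\big(1-F_{t,s_t}(y_u(s_t))\big)-\exp\big(-c[F]_t(s_t)Z_{L}^+\big)\to0\quad\text{in probability}.$$

*Proof.* By Lemma 6, since $Z_L$ converges a.s., on $G_t\cap\Omega_t$ (probability tending to $1$) we have $\sum_uF=c[F]_t(s_t)Z_L+o_P(1)$, $\sum_uF^2=o_P(1)$ and $Z_L=Z_L^+$. In particular $\max_uF\to0$ in probability. On $[0,\frac12]$ we have $|\log(1-x)+x|\le x^2$, and $|e^{-a}-e^{-b}|\le|a-b|$ for $a,b\ge0$. So, with probability tending to $1$, the difference is at most $|\sum_uF-c[F]_t(s_t)Z_L|+\sum_uF^2=o_P(1)$. $\square$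

**Lemma 8 (integrals).** Let $f$ be admissible and $a,\gamma:[0,1]\to[0,\infty)$ bounded measurable, with $\sup_{s\in J_t}|c[f]_t(s)-\gamma(s/t)|\to0$. For any $s_t\in[0,t]$,
$$\frac1t\int_{s_t}^ta(q/t)\sum_{u\in\mathcal N_q}f_{t,q}(y_u(q))\,dq-Z_\infty\int_{s_t/t}^1a(\lambda)\gamma(\lambda)\,d\lambda\to0\quad\text{in probability}.$$

*Proof.* **Step 1: the bulk $q\in J_t\cap[s_t,t]$, by the law of large numbers.** On $G_t$ the inner sum is $S_{t,q}$ for all $q\in J_t$ simultaneously. By Lemma 6 and Fubini, on $\Omega_t$,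
$$\mathbf E\Big[\frac1t\int_{J_t}a(q/t)\,|S_{t,q}-c[f]_t(q)Z_L|\,dq\,\Big|\mathcal F_L\Big]\le\|a\|_\infty\delta_t(1+Z_L)\to0 .$$
Then replace $c[f]_t(q)$ by $\gamma(q/t)$ (uniform convergence, $\gamma$ bounded), and $Z_L$ by $Z_\infty$. The part of $[0,1]$ outside $J_t/t$ has measure at most $2t^{-0.01}$.

**Step 2: reduce the edges to a first moment.** By (8) it suffices, for each fixed $A\ge1$, to bound
$$e(q):=\mathbf E\Big[\sum_{u\in\mathcal N_q}f_{t,q}(y_u(q))1\{y_u>-A\text{ on }[0,q]\}\Big]=\int_{-A}^\infty e^{\sqrt2z}f_{t,q}(z)\,p_q(A,z+A)\,dz$$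
by $C_A(\log t)^C$, uniformly in $q\in(0,t^{0.99}]\cup[t-t^{0.99},t)$. Then $\frac1t\int_{\rm edges}a(q/t)\,e(q)\,dq\le C_At^{-0.01}(\log t)^C\to0$, so by Markov's inequality the edges exceed $\varepsilon$ with probability at most $e^{-\sqrt2A}+o(1)$; let $A\to\infty$. Write $r=t-q$.

**Step 3: $q\le t^{0.99}$.** Then $r\ge t/2$. By (A1), $z_+\le z+A$ and (6), $e(q)\le C(\log t)^p\int(1+z_+)p_q(A,z+A)dz\le C(\log t)^p(1+A)$.

**Step 4: $2\le r\le t^{0.99}$.** By (6), $p_q(A,z+A)\le C_A(z+A)t^{-3/2}$. Let $R=\kappa\log t+8\sqrt r\log t\le C\sqrt r\log t$. By (A1) the part $z\le R$ is at most $C_At^{-3/2}(\log t)^p(t/r)^{3/2}(1+R)^3\le C_A(\log t)^{p+3}$. By (A2) the part $z>R$ is at most $C_A\int_R^\infty e^{-z^2/8r}z\,dz=4C_A\,r\,e^{-R^2/8r}\le C_A\,t\,e^{-8\log^2t}$.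

**Step 5: $r<2$.** By (A2) and the same bound on $p_q$, $e(q)\le C_A\big(\int_{-A}^{\kappa\log t}(z+A)dz+\int_{\kappa\log t}^\infty e^{-z^2/16}(z+A)dz\big)\le C_A(\log t)^2$. $\square$

**Lemma 9 (identification).** If $c_t\ge0$, $\gamma_t\ge0$ are deterministic, $\gamma_t$ is bounded, and $\mathbf E[e^{-c_tZ_{L_t}^+}]-\mathbf E[e^{-\gamma_tZ_\infty}]\to0$ as $t\to\infty$ along some sequence, then $c_t-\gamma_t\to0$ along that sequence.

*Proof.* From any subsequence extract one with $\gamma_t\to\gamma<\infty$ and $c_t\to c\in[0,\infty]$. As $Z_L^+\to Z_\infty\in(0,\infty)$ a.s., bounded convergence gives $\mathbf E[e^{-cZ_\infty}]=\mathbf E[e^{-\gamma Z_\infty}]>0$, with left side read as $0$ if $c=\infty$. So $c<\infty$, and strict monotonicity of the Laplace transform of $Z_\infty>0$ forces $c=\gamma$. $\square$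

**Uniformity.** To prove $\sup_{s\in J_t}|\phi_t(s)|\to0$ it suffices to prove $\phi_t(s_t)\to0$ for every choice of $s_t\in J_t$: choose $s_t$ with $|\phi_t(s_t)|\ge\min(1,\frac12\sup_{J_t}|\phi_t|)$.

## 8. Induction on the number of types: proof of Theorem 1

Here $a_i\equiv\alpha$. Fix $\varphi\in\mathscr C$. We prove by induction on $k\ge1$:

**Claim$_k$.** $\displaystyle\sup_{s\in J_t}\Big|c[F^{(k)}]_t(s)-C(\varphi)\tfrac{\alpha^{k-1}}{(k-1)!}\big(1-\tfrac st\big)^{k-1}\Big|\to0 .$

**Step 1: Claim$_1$, read off from the one-type theorem.** Let $s_t\in J_t$. By the branching property,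
$$\mathbf E[e^{-\langle\varphi,\mathcal E_t\rangle}|\mathcal F_{s_t}]=\prod_{u\in\mathcal N_{s_t}}\big(1-F^{(1)}_{t,s_t}(y_u(s_t))\big).$$
The mean of the left side tends to $\mathbf E[e^{-C(\varphi)Z_\infty}]$ by (4). By Lemmas 4 and 7 and bounded convergence, the mean of the right side is $\mathbf E[e^{-c[F^{(1)}]_t(s_t)Z_L^+}]+o(1)$. Lemma 9 gives $c[F^{(1)}]_t(s_t)\to C(\varphi)$. As $s_t\in J_t$ is arbitrary, Claim$_1$ holds. Lemma 7 then also yields, for every choice of $s_t\in J_t$,
$$\mathbf E[e^{-\langle\varphi,\mathcal E_t\rangle}|\mathcal F_{s_t}]\to e^{-C(\varphi)Z_\infty}\quad\text{in probability}.\tag{10}$$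

**Step 2: the key formula, which expresses type $k+1$ through $F^{(k)}$ and type $1$.** Let $k\ge1$, $0\le s\le t$. Consider the type-$(k+1)$ particles at time $t$ that descend from a switch $1\to2$ occurring after time $s$. Given $\mathcal F^{(1)}$, these switches form a Poisson process of (time $q$, distance $y$) with intensity $\alpha\,dq\sum_{u\in\mathcal N_q}\delta_{y_u(q)}(dy)$ on $[s,t]\times\mathbb R$, of finite total mass. Each starts an independent cascade in which type $k+1$ is the $k$-th type, tested with the centering $m_t^{(k+1)}=m_t^{(k)}+h$. Subtracting the additional $h$ is the same as starting the cascade at distance $y+h$, so its hitting function is $F^{(k)}_{t,q}(y+h)=t^{-1}\tilde F^{(k)}_{t,q}(y)$. By the Laplace functional of a marked Poisson process, the conditional Laplace functional given $\mathcal F^{(1)}$ of these particles, centered by $m_t^{(k+1)}$, is $e^{-\Xi_t(s)}$ with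
$$\Xi_t(s)=\frac{\alpha}{t}\int_s^t\sum_{u\in\mathcal N_q}\tilde F^{(k)}_{t,q}(y_u(q))\,dq.\tag{11}$$

**Step 3: evaluate $\Xi_t$ under Claim$_k$.** By Lemma 4 the family $\tilde F^{(k)}$ is admissible. By Lemma 5 and Claim$_k$, $c[\tilde F^{(k)}]_t(s)-C(\varphi)\frac{\alpha^{k-1}}{(k-1)!}(1-\frac st)^{k-1}\to0$ uniformly on $J_t$. Lemma 8 with $a\equiv\alpha$ gives, for any $s_t\in[0,t]$,
$$\Xi_t(s_t)-Z_\infty\,C(\varphi)\,\alpha^k\int_{s_t/t}^1\frac{(1-\lambda)^{k-1}}{(k-1)!}d\lambda=\Xi_t(s_t)-Z_\infty C(\varphi)\frac{\alpha^k}{k!}\Big(1-\frac{s_t}t\Big)^k\to0\ \text{ in probability}.\tag{12}$$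

**Step 4: Claim$_k\Rightarrow$ Claim$_{k+1}$, by computing one Laplace functional in two ways.** Let $s_t\in J_t$ and condition the same collection of particles (with $s=s_t$) on $\mathcal F_{s_t}$ instead. Each type-1 particle at time $s_t$ starts a fresh cascade, whose type-$(k+1)$ particles are exactly those counted. Hence
$$\mathbf E\Big[\prod_{u\in\mathcal N_{s_t}}\big(1-F^{(k+1)}_{t,s_t}(y_u(s_t))\big)\Big]=\mathbf E\big[e^{-\Xi_t(s_t)}\big].$$
By Lemmas 4 and 7 the left side is $\mathbf E[e^{-c[F^{(k+1)}]_t(s_t)Z_L^+}]+o(1)$. By (12) the right side is $\mathbf E[e^{-\gamma_tZ_\infty}]+o(1)$ with $\gamma_t=C(\varphi)\frac{\alpha^k}{k!}(1-s_t/t)^k$, which is bounded. Lemma 9 gives $c[F^{(k+1)}]_t(s_t)-\gamma_t\to0$ for every choice of $s_t\in J_t$, which is Claim$_{k+1}$.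

**Step 5: take $s_t=0$ to reach the theorem.** Claim$_k$ holds for all $k\ge1$. With $s_t=0$ all switches are counted, so (11) and (12) give
$$\mathbf E[e^{-\langle\varphi,\hat{\mathcal E}_t^{(k+1)}\rangle}|\mathcal F^{(1)}]=e^{-\Xi_t(0)}\to e^{-\frac{\alpha^k}{k!}C(\varphi)Z_\infty}\quad\text{in probability, for every }k\ge1 .$$
This is the first assertion of Theorem 1 for type $k+1\ge2$. Taking expectations, for $\varphi\in C_c^+(\mathbb R)$ and $k\ge2$, $\mathbf E[e^{-\langle\varphi,\hat{\mathcal E}^{(k)}_t\rangle}]\to\mathbf E[e^{-\frac{\alpha^{k-1}}{(k-1)!}C(\varphi)Z_\infty}]$. By (3) this is the Laplace functional of the claimed decorated PPP, which is locally finite. Kallenberg's criterion gives the convergence in law for the vague topology. $\blacksquare$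

## 9. Trees of types with time-dependent rates

**Definition 10 (tree model).** Let $\mathbb T$ be a finite rooted tree of types with root $\varnothing$, depth $|v|$, and bounded measurable functions $a_v:[0,1]\to[0,\infty)$ for $v\ne\varnothing$. For given $t$, on $[0,t]$: start with one particle of type $\varnothing$ at $0$; all particles are independent Brownian motions branching at rate $1$ into two of the same type; at time $q$ a type-$v$ particle additionally gives birth to a particle of type $w$, for each child $w$ of $v$, at rate $a_w(q/t)$. The root type is one fixed standard BBM for all $t$, with limit $Z_\infty$. Put $\hat{\mathcal E}^{(v)}_t=\sum_{u\text{ of type }v}\delta_{X_u(t)-m_t^{(|v|+1)}}$, so $\hat{\mathcal E}^{(\varnothing)}_t=\mathcal E_t$. For $v$ with ancestral line $\varnothing,v_1,\dots,v_n=v$ put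
$$A_v(\lambda)=\int_{\lambda<\lambda_1<\dots<\lambda_n<1}\prod_{i=1}^na_{v_i}(\lambda_i)\,d\lambda_1\cdots d\lambda_n,\qquad A_\varnothing\equiv1.$$

*Example.* If $\mathbb T$ is a path with all rates $\alpha$, we recover the cascade, and $A_v(\lambda)=\frac{\alpha^n}{n!}(1-\lambda)^n$ with $n=|v|$: the function of Claim$_{n+1}$. If $\mathbb T$ is the root with one child and $a=1_{[0,1/2]}$, then $A_v(0)=\frac12$: switching is allowed only in the first half of the time.

**Theorem 2.** For all $\varphi_v\in\mathscr C$ ($v\in\mathbb T$) and bounded continuous $g$,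
$$\mathbf E\Big[g(Z_\infty)e^{-\sum_v\langle\varphi_v,\hat{\mathcal E}_t^{(v)}\rangle}\Big]\to\mathbf E\Big[g(Z_\infty)e^{-Z_\infty\sum_vA_v(0)C(\varphi_v)}\Big].$$
That is, jointly with $Z_\infty$, the processes $(\hat{\mathcal E}_t^{(v)})_v$ converge in law to decorated PPPs with intensities $C^*A_v(0)\sqrt2Z_\infty e^{-\sqrt2x}dx$ that are independent given $Z_\infty$.

*Proof.* **Step 1: the hitting function of the whole tree is admissible.** Let $F^{\mathbb T}_{t,s}(y)=1-\mathbf E[e^{-\sum_v\langle\varphi_v,\hat{\mathcal E}^{(v)}_t\rangle}]$ for the system started at time $s$ with one root-type particle at distance $y$. Since $1-\prod_vx_v\le\sum_v(1-x_v)$ on $[0,1]$, $F^{\mathbb T}$ is at most the sum over $v$ of the hitting functions for single types. Type $v$ is the $(|v|+1)$-th type of a cascade, along the ancestral line of $v$, with rates bounded by some $\bar\alpha>0$ with $\bar\alpha\ge\max_w\|a_w\|_\infty$. Lemma 4 bounds each of these, and its Step 1 (one thinned family of switches per child) gives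 measurability. So $F^{\mathbb T}$ is admissible.

**Step 2: what is proved by induction.** By induction on the height of $\mathbb T$ we show that for all $\varphi_v\in\mathscr C$
$$\sup_{s\in J_t}\big|c[F^{\mathbb T}]_t(s)-\gamma^{\mathbb T}(s/t)\big|\to0,\qquad\gamma^{\mathbb T}(\lambda)=\sum_vC(\varphi_v)A_v(\lambda).\tag{13}$$
Height $0$ is Claim$_1$. Let $\mathbb T$ have height at least $1$, and let $\mathbb T_w$ be the subtree rooted at a child $w$ of $\varnothing$.

**Step 3: peel off the switches out of the root.** Depths in $\mathbb T_w$ are one less than in $\mathbb T$, so the centering changes by $h$, as in Step 2 of Section 8. Given the root BBM, the Laplace functional of the system with switches out of $\varnothing$ counted only after time $s$ is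
$$e^{-\langle\varphi_\varnothing,\mathcal E_t\rangle}e^{-\Xi_t(s)},\qquad\Xi_t(s)=\sum_w\frac1t\int_s^ta_w(q/t)\sum_{u\in\mathcal N_q}\tilde F^{\mathbb T_w}_{t,q}(y_u(q))\,dq .$$
By (13) for $\mathbb T_w$ and Lemmas 5 and 8, $\Xi_t(s_t)-b_tZ_\infty\to0$ in probability with $b_t=\sum_w\int_{s_t/t}^1a_w\gamma^{\mathbb T_w}d\lambda$, for any $s_t\in[0,t]$.

**Step 4: decouple the root process from $\Xi_t$.** Both are functions of the root BBM, but $\Xi_t$ is essentially a multiple of $Z_L$, known early. Let $g$ be bounded continuous. Since $Z_L^+\to Z_\infty$ a.s. and $b_t$ is bounded, $g(Z_\infty)e^{-\Xi_t(s_t)}-g(Z_L^+)e^{-b_tZ_L^+}\to0$ in probability, and it is bounded. For large $t$, $Z_L$ is $\mathcal F_{t/2}$-measurable and $t/2\in J_t$. Condition on $\mathcal F_{t/2}$ and use (10) with $s_t$ there equal to $t/2$ and $\varphi=\varphi_\varnothing$: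
$$\mathbf E\big[g(Z_\infty)e^{-\langle\varphi_\varnothing,\mathcal E_t\rangle-\Xi_t(s_t)}\big]=\mathbf E\big[g(Z_L^+)e^{-b_tZ_L^+}e^{-\langle\varphi_\varnothing,\mathcal E_t\rangle}\big]+o(1)=\mathbf E\big[g(Z_\infty)e^{-(b_t+C(\varphi_\varnothing))Z_\infty}\big]+o(1).\tag{14}$$
Write $A_v^{\mathbb T_w}$ for the function $A_v$ computed in $\mathbb T_w$. Integrating over the first switching time $\mu$, $A_v(\lambda)=\int_\lambda^1a_w(\mu)A_v^{\mathbb T_w}(\mu)d\mu$ for $v\in\mathbb T_w$. So $b_t+C(\varphi_\varnothing)=\gamma^{\mathbb T}(s_t/t)$.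

**Step 5: close the induction.** Let $s_t\in J_t$ and $g=1$. Conditioning on $\mathcal F_{s_t}$, the left side of (14) is also $\mathbf E[\prod_{u\in\mathcal N_{s_t}}(1-F^{\mathbb T}_{t,s_t}(y_u(s_t)))]$, which is $\mathbf E[e^{-c[F^{\mathbb T}]_t(s_t)Z_L^+}]+o(1)$ by Lemma 7. Lemma 9 gives (13) for $\mathbb T$.

**Step 6: the limit statement.** With $s_t=0$, (14) is the displayed limit of the theorem; for height $0$, (14) holds with $\Xi\equiv0$ and $b_t=0$. For the joint convergence in law, place the $\hat{\mathcal E}_t^{(v)}$ on disjoint parallel lines of $\mathbb R^2$, one line for each $v$, and put an atom of mass $Z_\infty$ at a point away from these lines. Taking $g(z)=e^{-\theta z}$, $\theta\ge0$, and $\varphi_v\in C_c^+$, the displayed limit gives convergence of the Laplace functionals of this random measure. The limit is that of independent (given $Z_\infty$) decorated PPPs with the stated intensities together with the atom, by (3) conditionally on $Z_\infty$. Kallenberg's criterion applies. $\square$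

## 10. Joint convergence, maxima, and type-change times

**Corollary 3.** Consider the cascading BBM with switching rates $\alpha_i>0$ from type $i$ to $i+1$ ($\alpha_i\equiv\alpha$ in the question), and let $\beta_i=\frac{\alpha_1\cdots\alpha_{i-1}}{(i-1)!}$, $\beta_1=1$.

1. *(Joint convergence)* For each $K$, $(Z_\infty,\hat{\mathcal E}^{(1)}_t,\dots,\hat{\mathcal E}_t^{(K)})$ converges in law; the limits of the $\hat{\mathcal E}_t^{(i)}$ are decorated PPPs with intensities $C^*\beta_i\sqrt2Z_\infty e^{-\sqrt2x}dx$, independent given $Z_\infty$.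
2. *(Maxima)* With $\hat M^{(i)}_t=\max_{u\in\mathcal N_t^{(i)}}X_u(t)$ (and $\max\emptyset=-\infty$),
$$\mathbf P\big(\hat M_t^{(i)}\le m_t^{(i)}+x_i,\ i\le K\big)\to\mathbf E\Big[\exp\Big(-C^*Z_\infty\sum_{i\le K}\beta_ie^{-\sqrt2x_i}\Big)\Big].$$
3. *(Type-change times)* Let $k\ge2$. For $u\in\mathcal N_t^{(k)}$ let $\sigma(u)\in\Delta=\{0<\lambda_1<\dots<\lambda_{k-1}<1\}$ be the vector of the $k-1$ type-change times along its ancestral line divided by $t$. Then $\sum_{u\in\mathcal N_t^{(k)}}\delta_{(X_u(t)-m_t^{(k)},\,\sigma(u))}$ converges in law (vaguely on $\mathbb R\times[0,1]^{k-1}$) to $\sum_j\sum_{d\in\mathcal D_j}\delta_{(\xi_j+d,\,\sigma_j)}$, where $(\xi_j,\mathcal D_j)$ are as in the decorated PPP with intensity $C^*\beta_k\sqrt2Z_\infty e^{-\sqrt2x}dx$ and $\sigma_j$ are i.i.d. uniform on $\Delta$, independent of everything else.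

*Example.* For $k=2$, part 3 says that each cluster of extremal type-2 particles carries one rescaled switching time, uniform on $(0,1)$.

*Proof.* **Part 1: specialize the tree.** Take $\mathbb T$ a path with $K$ vertices and constant rates. Then $A_v(0)=\alpha_1\cdots\alpha_n/n!=\beta_{n+1}$ with $n=|v|$.

**Part 2: approximate indicators by functions in $\mathscr C$.** Let $\delta>0$ and $h_i$ continuous with $1_{[x_i+\delta,\infty)}\le h_i\le1_{(x_i,\infty)}$. With $\mathcal M_i=\hat M_t^{(i)}-m_t^{(i)}$ and $\theta>0$,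
$$1\{\mathcal M_i\le x_i\ \forall i\}\le e^{-\theta\sum_i\langle h_i,\hat{\mathcal E}_t^{(i)}\rangle}\le1\{\mathcal M_i\le x_i+\delta\ \forall i\}+e^{-\theta}.$$
The first inequality holds because $h_i=0$ on $(-\infty,x_i]$, the second because an atom above $x_i+\delta$ contributes $h_i=1$. Apply Theorem 2 with $g=1$ and $\varphi_i=\theta h_i\in\mathscr C$: the middle term has mean tending to $\mathbf E[e^{-Z_\infty\sum_i\beta_iC(\theta h_i)}]$. As $\theta\to\infty$,
$$C(\theta h_i)\uparrow C^*\sqrt2\int e^{-\sqrt2y}\,\mathbf P(\exists d\in\mathcal D:h_i(y+d)>0)\,dy .$$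
Since $\max\mathcal D=0$, the probability is $0$ for $y\le x_i$ and $1$ for $y\ge x_i+\delta$. So the limit lies in $[C^*e^{-\sqrt2(x_i+\delta)},C^*e^{-\sqrt2x_i}]$. Let $t\to\infty$, then $\theta\to\infty$, then $\delta\to0$. The left inequality gives the upper bound for the limit of the probabilities; the right one, applied with $x_i-\delta$ in place of $x_i$, gives the lower bound.

**Part 3, first step: encode switching times as types.** Partition $[0,1]$ into intervals $I_1,\dots,I_n$ of length $1/n$. Refine a type-$i$ particle by the labels $(b_1,\dots,b_{i-1})$ of the intervals containing its rescaled switching times. This is a tree model whose types are label sequences of length $\le k-1$ and whose rates are $a_{(b_1,\dots,b_i)}=\alpha_i1_{I_{b_i}}$. For a box $B=I_{b_1}\times\dots\times I_{b_{k-1}}$, $A_B(0)=\alpha_1\cdots\alpha_{k-1}|B\cap\Delta|$. For $\varphi(x,\lambda)=\sum_B\varphi_B(x)1_B(\lambda)$ with $\varphi_B\in C_c^+(\mathbb R)$, Theorem 2 (with zero test functions on the shorter sequences) shows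 that the Laplace functional of the marked process converges to
$$\mathbf E\exp\Big(-Z_\infty\,\alpha_1\cdots\alpha_{k-1}\sum_B|B\cap\Delta|\,C(\varphi_B)\Big).$$
This is the Laplace functional of the claimed limit: all atoms of a cluster share one mark, uniform on $\Delta$, the mark is in $B$ with probability $(k-1)!\,|B\cap\Delta|$ since $|\Delta|=1/(k-1)!$, and $\beta_k(k-1)!=\alpha_1\cdots\alpha_{k-1}$.

**Part 3, second step: pass to continuous test functions.** Let $\varphi\in C_c^+(\mathbb R\times[0,1]^{k-1})$ be supported in $[-A,A]\times[0,1]^{k-1}$. By uniform continuity it is within $\varepsilon_n1_{[-A,A]}(x)$ of the step function with $\varphi_B=\varphi(\cdot,\lambda_B)$, $\lambda_B\in B$, where $\varepsilon_n\to0$. The error in the Laplace functionals is at most $\mathbf E[1\wedge\varepsilon_n\hat{\mathcal E}^{(k)}_t([-A,A])]$. It tends to $0$ as $n\to\infty$, uniformly in large $t$, because $\hat{\mathcal E}^{(k)}_t([-A,A])$ is tight by part 1. The same holds for the limit, which is locally finite.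 So the Laplace functionals converge for every such $\varphi$, and Kallenberg's criterion gives the claim. $\square$
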